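# Tree-Indexed Processes: Positive Probability Forces Positive Capacity

## 1. A weight that looks ahead at survival

Fix a standard Borel space $S$ with a probability measure $\mu$, and an integer $N\ge 1$. On $(S^N,\mu^N)$ let $E$ denote expectation and let $\mathcal F_m$ be the $\sigma$-field generated by the first $m$ coordinates. We always compute $E[g\mid\mathcal F_m]$ by integrating out coordinates $m+1,\dots,N$, so it is a definite function of $(w_1,\dots,w_m)$, and conditional inequalities are ordinary integral inequalities.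

Suppose we are given decreasing events
$$S^N=W_0\supseteq W_1\supseteq\cdots\supseteq W_N,\qquad W_m\in\mathcal F_m,\qquad p_m:=\mu^N(W_m)>0 .$$
Read $W_m$ as "the sequence $w$ is still alive at time $m$". Let $\kappa(w)=\max\{m\le N: w\in W_m\}$ be the last time at which $w$ is alive, so $\{\kappa\ge m\}=W_m$. Put $R_m=p_m^{-1/2}$, which is nondecreasing with $R_0=1$, and define
$$Y_m=\frac1{R_m}\,E\big[R_\kappa\mathbf 1_{W_m}\mid\mathcal F_m\big],\qquad 0\le m\le N. \tag{1}$$
The weight $Y_m$ is zero on dead sequences. On living ones it is large when the sequence is likely to stay alive until a time $e$ at which being alive is rare.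

**Lemma 1.** Let $t_m=1-R_{m-1}/R_m\in[0,1)$ for $1\le m\le N$. Then:

1. $Y_m$ is $\mathcal F_m$-measurable, $Y_m\ge 1$ on $W_m$, and $Y_m=0$ off $W_m$;
2. $E[Y_m\mid\mathcal F_{m-1}]\le(1-t_m)\,Y_{m-1}$ for $1\le m\le N$;
3. $E[Y_m]\le 2p_m$. In particular $Y_0$ is a constant in $[1,2]$.

**Proof.** (1) Since $W_m\in\mathcal F_m$, $Y_m=R_m^{-1}\mathbf 1_{W_m}E[R_\kappa\mid\mathcal F_m]$, which is $0$ off $W_m$. On $W_m$ we have $\kappa\ge m$, so $R_\kappa\ge R_m$ and $Y_m\ge1$.

(2) Put $U_m=R_mY_m=E[R_\kappa\mathbf 1_{\{\kappa\ge m\}}\mid\mathcal F_m]$. By the tower property,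
$$U_{m-1}-E[U_m\mid\mathcal F_{m-1}]=E\big[R_\kappa\mathbf 1_{\{\kappa=m-1\}}\mid\mathcal F_{m-1}\big]\ge0 .$$
Hence $E[Y_m\mid\mathcal F_{m-1}]\le U_{m-1}/R_m=(R_{m-1}/R_m)Y_{m-1}=(1-t_m)Y_{m-1}$.

(3) Write $R_\kappa\mathbf 1_{\{\kappa\ge m\}}=R_m\mathbf 1_{W_m}+\sum_{e=m+1}^N(R_e-R_{e-1})\mathbf 1_{W_e}$ and take expectations, with $p_e=R_e^{-2}$:
$$E[Y_m]=\frac1{R_m}\Big(\frac1{R_m}+\sum_{e=m+1}^N\frac{R_e-R_{e-1}}{R_e^{2}}\Big).$$
Since $R_{e-1}\le R_e$, we have $(R_e-R_{e-1})R_e^{-2}\le (R_e-R_{e-1})/(R_{e-1}R_e)=R_{e-1}^{-1}-R_e^{-1}$. The sum telescopes to at most $R_m^{-1}$, so $E[Y_m]\le2R_m^{-2}=2p_m$. Finally $Y_0$ is $\mathcal F_0$-measurable, hence constant. It is at least $1$ by (1), because $W_0=S^N$, and at most $2p_0=2$. $\square$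

So $Y_m$ behaves like the indicator $\mathbf 1_{W_m}$ in its support and, up to a factor $2$, in its mean. It has one property that the indicator lacks: its conditional mean decays by a factor $R_{m-1}/R_m=\sqrt{p_m/p_{m-1}}$ at each step, everywhere. Two extreme examples show how.

*Independent coordinates.* Let $W_m=\{w_1,\dots,w_m\in A\}$ with $\mu(A)=q^2$, $0<q<1$. Then $p_m=q^{2m}$, $R_m=q^{-m}$, and $P(W_e\mid\mathcal F_m)=q^{2(e-m)}\mathbf 1_{W_m}$ for $e\ge m$. Hence
$$Y_m=\mathbf 1_{W_m}\Big(1+(1-q)\sum_{j=1}^{N-m}q^{-j}q^{2j}\Big)=\mathbf 1_{W_m}\big(1+q-q^{N-m+1}\big),$$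
a constant between $1$ and $2$ times the indicator.

*The first coordinate decides everything.* Let $W_m=\{w_1\in A_m\}$ for $m\ge1$, with $A_1\supseteq A_2\supseteq\cdots$. Then $\kappa$ is $\mathcal F_1$-measurable, and for $m\ge1$, $Y_m=(R_\kappa/R_m)\mathbf 1_{\{\kappa\ge m\}}$. For $m\ge2$, a sequence with $\kappa\ge m$ satisfies $E[\mathbf 1_{W_m}\mid\mathcal F_{m-1}]=1$, so the indicator does not decay there at all. The weight starts high on such sequences and comes down at the prescribed rate.

*Why a square root.* If one used $1/p_\kappa$ in place of $R_\kappa=p_\kappa^{-1/2}$, the computation in (3) would produce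
$$E[p_\kappa^{-1}\mathbf 1_{\{\kappa\ge m\}}]=1+\sum_{e=m+1}^N\big(p_e^{-1}-p_{e-1}^{-1}\big)p_e=1+\sum_{e=m+1}^N\Big(1-\frac{p_e}{p_{e-1}}\Big),$$
which for $p_e=2^{-e}$ equals $1+(N-m)/2$, unbounded in $N$. With the square root the sum telescopes.

The weight will enter the proof only through Cauchy–Schwarz. With the convention $0/0=0$:

**Lemma 2.** Let $a\ge0$ be a bounded $\mathcal F_m$-measurable function that vanishes off $W_m$. Then
$$(E\,a)^2\le 2p_m\,E[a^2/Y_m]. \tag{2}$$
If $m\ge1$ and $\bar a=E[a\mid\mathcal F_{m-1}]$, then $\bar a$ vanishes off $W_{m-1}$ and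
$$E[\bar a^2/Y_{m-1}]\le(1-t_m)\,E[a^2/Y_m]. \tag{3}$$

**Proof.** Since $a=0$ wherever $Y_m=0$, we may write $a=(a/\sqrt{Y_m})\cdot\sqrt{Y_m}$. Cauchy–Schwarz and Lemma 1(3) give (2). For (3), $a$ vanishes off $W_m\subseteq W_{m-1}\in\mathcal F_{m-1}$, so $\bar a$ vanishes off $W_{m-1}$. Conditional Cauchy–Schwarz and Lemma 1(2) give
$$\bar a^2\le E[a^2/Y_m\mid\mathcal F_{m-1}]\,E[Y_m\mid\mathcal F_{m-1}]\le(1-t_m)\,Y_{m-1}\,E[a^2/Y_m\mid\mathcal F_{m-1}] .$$
On $W_{m-1}$, divide by $Y_{m-1}\ge1$. Off $W_{m-1}$ the left side of (3) contributes nothing. Take expectations. $\square$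

What this is for: random labels are placed on the vertices of a tree, and we ask whether some infinite path reads a sequence in a prescribed set. The weight shows that if this happens with positive probability, then the boundary of the tree carries a measure of finite energy for a kernel that sees only the probabilities $p_m$.

## 2. Labels on a tree, energy and capacity

Let $\Gamma$ be an infinite, locally finite rooted tree with root $\rho$. Write $|v|$ for the distance from $\rho$ to $v$, and $\partial\Gamma$ for the set of rays, that is, infinite self-avoiding paths $(\rho=v_0,v_1,v_2,\dots)$, with its usual compact topology. For rays $x,y$ let $|x\wedge y|\in\{0,1,\dots\}\cup\{\infty\}$ be the number of edges they share, so $|x\wedge y|=\infty$ if and only if $x=y$.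

**Definition (tree-indexed process).** The data are a standard Borel space $S$ with a probability measure $\mu$, the sequence space $\Omega=S^{\{1,2,3,\dots\}}$, a Borel set $B\subseteq\Omega$, and i.i.d. labels $\{X(v)\}_{v\ne\rho}$ with law $\mu$. Let $A(\Gamma;B)$ be the event that some ray satisfies $(X(v_1),X(v_2),\dots)\in B$, and let $P(\Gamma;B)=\mathbf P(A(\Gamma;B))$.

For example, if $S=[0,1]$ with uniform $\mu$ and $B=\{\omega:\omega_j\le q\text{ for all }j\}$, then $A(\Gamma;B)$ says that after each $v\neq\rho$ with $X(v)>q$ is erased, an infinite path from the root survives.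

Let $\pi_n:\Omega\to S^n$ be the projection to the first $n$ coordinates. The sets $\pi_n(B)$ and $A(\Gamma;B)$ are analytic, hence universally measurable, and $\mu^n$, $\mathbf P$ are understood as completed. Put
$$f(n)=\mu^n(\pi_n(B))^{-1},\qquad 1/0=\infty,$$
the reciprocal of the probability that $n$ independent picks from $\mu$ can be extended to a sequence in $B$. Since $\pi_{n+1}(B)\subseteq\pi_n(B)\times S$, $f$ is nondecreasing. In the example above, $f(n)=q^{-n}$.

**Definition (energy and capacity).** Let $f:\{0,1,2,\dots\}\to(0,\infty]$ be nondecreasing and $f(\infty)=\lim_n f(n)$. For a Borel probability measure $\nu$ on $\partial\Gamma$ let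
$$I_f(\nu)=\int\!\!\int f(|x\wedge y|)\,d\nu(x)\,d\nu(y),\qquad \overline{\mathrm{cap}}_f(\Gamma)=\Big(\inf_\nu I_f(\nu)\Big)^{-1},$$
which is $0$ when every $\nu$ has infinite energy.

Energies are computed level by level. Write $\nu(v)$ for the $\nu$-mass of the rays through $v$. If $f(n)<\infty$ for all $n$, then
$$f(|x\wedge y|)=f(0)+\sum_{m\ge1}(f(m)-f(m-1))\mathbf 1\{|x\wedge y|\ge m\},$$
also when $|x\wedge y|=\infty$. Since $(\nu\times\nu)\{|x\wedge y|\ge m\}=\sum_{|v|=m}\nu(v)^2$, monotone convergence gives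
$$I_f(\nu)=f(0)+\sum_{m\ge1}(f(m)-f(m-1))\sum_{|v|=m}\nu(v)^2 . \tag{4}$$
For example, for the uniform measure on the binary tree the inner sum is $2^{-m}$. So the energy is finite for $f(n)=\max(n,1)$, and infinite for $f(n)=2^n$, where each term is $\frac12$.

In "Tree-indexed processes", arXiv:math/0404100 (2004), Robin Pemantle poses the conjecture that $P(\Gamma;B)>0$ implies $\overline{\mathrm{cap}}_f(\Gamma)>0$. It is true, in a quantitative form.

**Theorem 3.** For every infinite, locally finite rooted tree $\Gamma$ and every tree-indexed process $\Omega,S,B,\mu$, with $f(n)=\mu^n(\pi_n(B))^{-1}$,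
$$P(\Gamma;B)\;\le\;\frac{8\,\overline{\mathrm{cap}}_f(\Gamma)}{1+\overline{\mathrm{cap}}_f(\Gamma)}\;\le\;8\,\overline{\mathrm{cap}}_f(\Gamma). \tag{5}$$
In particular $P(\Gamma;B)>0$ implies $\overline{\mathrm{cap}}_f(\Gamma)>0$.

## 3. A single ray, and a condition on a single label

*A single ray.* If $\partial\Gamma$ has one point, the only $\nu$ is the point mass, with energy $f(\infty)$. So $\overline{\mathrm{cap}}_f=1/f(\infty)=\lim_n\mu^n(\pi_n(B))$. The one available sequence lies in $B$ only if all its prefixes lie in the projections, so $P(\Gamma;B)\le\overline{\mathrm{cap}}_f(\Gamma)$.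

*A single label.* Let $B=\{\omega_1\in A\}$ with $\mu(A)=p\in(0,1)$, and let the root have $d$ children, each on some ray. Then $P(\Gamma;B)=1-(1-p)^d$. Here $f(0)=1$ and $f(n)=1/p$ for $n\ge1$, so by (4) $I_f(\nu)=1+(1/p-1)\sum_{|v|=1}\nu(v)^2$. The sum is at least $1/d$, with equality when each child gets mass $1/d$. Hence
$$\overline{\mathrm{cap}}_f(\Gamma)=\frac{dp}{1+(d-1)p}.$$
Since $P(\Gamma;B)\le\min(1,dp)$,
$$\frac{P(\Gamma;B)}{\overline{\mathrm{cap}}_f(\Gamma)}\le\frac{\min(1,dp)\,(1+dp)}{dp}\le2 ,$$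
as one sees by treating $dp\le1$ and $dp>1$ separately.

## 4. The first open leaf when coordinates are independent, and where it breaks

Let $L_N$ be the set of vertices at level $N$, and suppose every vertex lies on a ray. Suppose first that $B=\{\omega:\omega_j\in A_j\text{ for all }j\}$ with $q_j=\mu(A_j)>0$, so that $p_n:=1/f(n)=q_1\cdots q_n$. Call $x\in L_N$ *open* if the labels on its path satisfy the first $N$ conditions. Draw the tree in the plane, order $L_N$ from left to right, and let $\tau$ be the first open element when there is one. Put $\nu_N(x)=\mathbf P(\tau=x)$ and $P_N=\sum_x\nu_N(x)$, the probability that something is open. For $x,y\in L_N$ let $|x\wedge y|$ be the number of common edges of their paths.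

Fix $x<y$ with $m=|x\wedge y|$. The event $\{\tau=x\}$ depends only on paths to leaves up to $x$, which avoid $y_{m+1},\dots,y_N$, and it forces the labels on the common part to be good. So
$$\mathbf P(y\text{ open}\mid\tau=x)=q_{m+1}\cdots q_N=p_N/p_m$$
whenever $\nu_N(x)>0$. As the events $\{\tau=x\}$ are disjoint, $\sum_{x\le y}\nu_N(x)\,p_N/p_{|x\wedge y|}\le\mathbf P(y\text{ open})=p_N$. The term $x=y$ is simply $\nu_N(y)$. Dividing by $p_N$, multiplying by $\nu_N(y)$ and summing over $y$,
$$\sum_{x\le y}\nu_N(x)\nu_N(y)f(|x\wedge y|)\le P_N,\qquad\text{so}\qquad \sum_{x,y\in L_N}\nu_N(x)\nu_N(y)f(|x\wedge y|)\le2P_N .$$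
Normalizing by $P_N^2$ gives a probability measure on $L_N$ of energy at most $2/P_N$, and a limit $N\to\infty$ (carried out in Section 9) turns it into a measure on $\partial\Gamma$.

For general $B$ this argument needs $\mathbf P(y\text{ open}\mid\tau=x)\ge p_N/p_m$, and that is false. The corresponding inequality given only that $x$ is open is true. Let $h(w)$ be the probability that a prefix $w\in S^m$ extends to an open sequence when the remaining labels are drawn. Then $h$ vanishes off a set of measure $p_m$, so $\mathbf P(x,y\text{ open})=\int h^2\,d\mu^m\ge p_N^2/p_m$. But $\tau=x$ also says that every earlier leaf failed, and this biases the common prefix toward those from which success is rare.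

*An example.* Let $\mu$ be uniform on $[0,1]$, $0<\varepsilon<1$, and $B=\{\omega:\ \omega_1\le\tfrac12\}\cup\{\omega:\ \omega_1>\tfrac12,\ \omega_2\le\varepsilon\}$. Let the root have one child $c$, let $c$ have three children $x<y<z$, and continue each by a single ray. Take $N=2$. Then $p_1=1$ and $p_2=(1+\varepsilon)/2$. If $\tau=y$, then $x$ is not open, so $X(c)>\frac12$. The event $\{\tau=y\}$ has probability $\frac12(1-\varepsilon)\varepsilon>0$, and
$$\mathbf P(z\text{ open}\mid\tau=y)=\varepsilon,\qquad\text{while}\qquad p_2/p_1=\tfrac{1+\varepsilon}2\ge\tfrac12 .$$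
The needed inequality fails by an arbitrarily large factor.

The remedy has two parts. First, we do not reduce $\tau$ to the numbers $\mathbf P(\tau=x)$. We keep the joint law of $\tau$ and the labels, and then the disjointness argument holds with no independence assumption. Second, the weight of Section 1 extracts the energy from the resulting inequality.

## 5. Passing to level $N$

This section replaces $B$ by Borel conditions on finite sequences, so that Section 1 applies.

If $P(\Gamma;B)=0$ there is nothing to prove, since the right side of (5) is nonnegative. Assume $P(\Gamma;B)>0$. Then $B\ne\emptyset$ and $f(0)=1$.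

**Pruning.** Delete all vertices that lie on no ray. This changes neither $\partial\Gamma$ nor $A(\Gamma;B)$. Now every vertex has a child, and each $L_n$ is finite and nonempty. For $|v|=n$ write $X[v]=(X(v_1),\dots,X(v_n))$ for the labels on the path from $\rho$ to $v=v_n$.

**Borel sets.** Because $\pi_n(B)$ is universally measurable, there is a Borel $V_n\supseteq\pi_n(B)$ with $\mu^n(V_n\setminus\pi_n(B))=0$. Let
$$W_n=\{w\in S^n:\ (w_1,\dots,w_j)\in V_j\ \text{ for all }j\le n\},\qquad W_0=S^0 .$$
A prefix of a point of $\pi_n(B)$ lies in $\pi_j(B)\subseteq V_j$, so $\pi_n(B)\subseteq W_n\subseteq V_n$. Thus $W_n$ is Borel and $p_n:=\mu^n(W_n)=1/f(n)$. Moreover $w\in W_n$ implies $(w_1,\dots,w_{n-1})\in W_{n-1}$.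

**Finite level.** Call $x\in L_N$ open if $X[x]\in W_N$. Let $A_N$ be the event that some $x\in L_N$ is open, and $P_N=\mathbf P(A_N)$. If a ray reads a sequence in $B$, its vertex at level $N$ is open. So $A(\Gamma;B)\subseteq A_N$ and
$$P_N\ge P(\Gamma;B)>0 .$$
Since $P_N\le|L_N|\,p_N$, every $p_N$ is positive, that is, $f<\infty$.

Now fix $N\ge1$. On $(S^N,\mu^N)$ we also write $W_m$ for the event $\{(w_1,\dots,w_m)\in W_m\}\in\mathcal F_m$. These events decrease in $m$, $W_0=S^N$, and their probabilities $p_m=1/f(m)$ are positive. So Lemmas 1 and 2 apply, with $R_m^2=f(m)$.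

## 6. The first open leaf with its labels

**The functions $a_x$ and $a_v$.** Order $L_N$ by a planar embedding, so that the level-$N$ descendants of each vertex form an interval. On $A_N$ let $\tau$ be the first open element. For $x\in L_N$, the measure $F\mapsto\mathbf P(\tau=x,\,X[x]\in F)$ is at most $\mu^N(F\cap W_N)$. So it has a density $a_x:S^N\to[0,1]$ with respect to $\mu^N$, chosen to vanish off $W_N$. Put $\alpha_x^m=E[a_x\mid\mathcal F_m]$ for $0\le m\le N$. For a vertex $v$ with $|v|=m\le N$ put
$$a_v=\sum_{x\in L_N,\ x\ge v}\alpha_x^m,\qquad \bar a_v=E[a_v\mid\mathcal F_{m-1}]=\sum_{x\in L_N,\ x\ge v}\alpha_x^{m-1}\quad(m\ge1),$$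
where $x\ge v$ means that $x$ equals $v$ or descends from $v$. For $v\in L_N$ the notation agrees with the earlier one, since $\alpha_x^N=a_x$. We collect four facts.

1. $a_v\ge0$ is bounded and $\mathcal F_m$-measurable. It vanishes off $W_m$, because each $a_x$ vanishes off $W_N\subseteq W_m\in\mathcal F_m$. Hence $\bar a_v$ vanishes off $W_{m-1}$.
2. $\nu_N(v):=E[a_v]=\sum_{x\ge v}\mathbf P(\tau=x)=\mathbf P(\tau\ge v)$.
3. $a_\rho$ is the constant $P_N$.
4. For $|u|=m-1$, summing $\bar a_v=\sum_{x\ge v}\alpha_x^{m-1}$ over the children $v$ of $u$ gives $a_u=\sum_v\bar a_v$. As the terms are nonnegative,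
$$\sum_{v\text{ child of }u}\bar a_v^2\le a_u^2 . \tag{6}$$

**The quantity to be bounded.** With $|x\wedge y|$ again the number of common edges, let
$$Q=\sum_{x,y\in L_N}E\big[\alpha_x^{|x\wedge y|}\,\alpha_y^{|x\wedge y|}\big].$$
In the independent case of Section 4 (with $V_n=A_1\times\cdots\times A_n$), $\tau$ depends on the labels only through the indicators of $\{X(v)\in A_{|v|}\}$. So $a_x=\nu_N(x)f(N)\mathbf 1_{W_N}$, $\alpha_x^m=\nu_N(x)f(m)\mathbf 1_{W_m}$, and $E[\alpha_x^m\alpha_y^m]=\nu_N(x)\nu_N(y)f(m)$. There $Q$ is exactly the energy sum of Section 4. The bound of Section 4 persists for $Q$ in general.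

**Lemma 4.** $Q\le2P_N$.

**Proof.** Fix $x<y$ and let $m=|x\wedge y|<N$. All level-$N$ descendants of $y_{m+1}$ come after $x$, because they form an interval that contains $y$ and not $x$. The event $\{\tau=x\}$ is determined by the labels on the paths to leaves $x'\le x$, and none of these paths passes through $y_{m+1}$. So $\{\tau=x\}$ is determined by labels of vertices other than $y_{m+1},\dots,y_N$. By the definition of $a_x$, for Borel $G\subseteq S^m$,
$$\mathbf P\big(\tau=x,\ (X(x_1),\dots,X(x_m))\in G\big)=\int_{G\times S^{N-m}}a_x\,d\mu^N=\int_G\alpha_x^m\,d\mu^m .$$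
So $\alpha_x^m$ is the conditional probability of $\tau=x$ given the common labels $X(x_i)=X(y_i)$, $i\le m$. By independence it does not change when we also condition on $X(y_{m+1}),\dots,X(y_N)$. Hence for Borel $F\subseteq S^N$,
$$\mathbf P(\tau=x,\ X[y]\in F)=\int_F\alpha_x^m\,d\mu^N .$$
For $x=y$, with $m=N$, this is the definition of $a_y$. Sum over $x\le y$. The events $\{\tau=x\}$ are disjoint, so
$$\int_F\sum_{x\le y}\alpha_x^{|x\wedge y|}\,d\mu^N\le\mathbf P(X[y]\in F)=\mu^N(F)\qquad\text{for every }F .$$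
Therefore
$$\sum_{x\le y}\alpha_x^{|x\wedge y|}\le1\qquad\mu^N\text{-a.e.} \tag{7}$$
Multiply by $a_y$ and integrate. Since $\alpha_x^m$ is $\mathcal F_m$-measurable, $E[\alpha_x^ma_y]=E[\alpha_x^m\alpha_y^m]$, so
$$\sum_{x\le y}E\big[\alpha_x^{|x\wedge y|}\alpha_y^{|x\wedge y|}\big]\le E[a_y]=\mathbf P(\tau=y).$$
Summing over $y$ bounds the pairs with $x\le y$ by $P_N$. By symmetry the pairs with $x>y$ contribute at most $P_N$ as well. $\square$

*Check on the example of Section 4.* Let $b$ be the indicator of $\{w_1>\frac12\}$. With $V_n=\pi_n(B)$, $a_x=\mathbf 1_{W_2}$, $a_y=(1-\varepsilon)\,b\,\mathbf 1\{w_2\le\varepsilon\}$, and $a_z=(1-\varepsilon)^2\,b\,\mathbf 1\{w_2\le\varepsilon\}$. So $\alpha_x^1=(1-b)+\varepsilon b$ and $\alpha_y^1=\varepsilon(1-\varepsilon)b$. The sum in (7) for the leaf $z$ is $\alpha_x^1+\alpha_y^1+a_z$. It equals $1$ where $w_1\le\frac12$. Where $w_1>\frac12$ and $w_2\le\varepsilon$ it equals $\varepsilon+\varepsilon(1-\varepsilon)+(1-\varepsilon)^2=1$. Elsewhere it is $\varepsilon+\varepsilon(1-\varepsilon)=1-(1-\varepsilon)^2<1$.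

## 7. $Q$ as a sum over levels

We want to compare $Q$ with the energy of $\nu_N$, and (4) writes the energy as a sum over levels. So we do the same for $Q$. Let
$$D_m=\sum_{|v|=m}E[a_v^2]\quad(0\le m\le N),\qquad D'_m=\sum_{|v|=m}E[\bar a_v^2]\quad(1\le m\le N).$$

**Lemma 5.** $\displaystyle Q=D_0+\sum_{m=1}^N(D_m-D'_m).$

**Proof.** Expand the squares. Two leaves lie below a common vertex at level $m$ exactly when $|x\wedge y|\ge m$. Since $a_v=\sum_{x\ge v}\alpha_x^m$ for $|v|=m$, and $\bar a_v=\sum_{x\ge v}\alpha_x^m$ for $|v|=m+1$,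
$$D_m=\sum_{|x\wedge y|\ge m}E[\alpha_x^m\alpha_y^m],\qquad D'_{m+1}=\sum_{|x\wedge y|\ge m+1}E[\alpha_x^m\alpha_y^m].$$
So for $m<N$, $D_m-D'_{m+1}$ is the part of $Q$ from pairs with $|x\wedge y|=m$, and $D_N$ is the part from pairs with $x=y$. Hence $Q=\sum_{m=0}^{N-1}(D_m-D'_{m+1})+D_N$, and regrouping gives the claim. $\square$

Put $S_m=\sum_{|v|=m}\nu_N(v)^2$. The target is a bound for
$$f(0)S_0+\sum_{m=1}^N(f(m)-f(m-1))S_m ,$$
so it is natural to compare $D_m-D'_m$ with $(f(m)-f(m-1))S_m$ for each $m$. Since $a_v$ vanishes off $W_m$, Cauchy–Schwarz gives $\nu_N(v)^2\le p_mE[a_v^2]$, that is, $f(m)S_m\le D_m$. In the independent case $P(W_m\mid\mathcal F_{m-1})\le p_m/p_{m-1}$, so conditional Cauchy–Schwarz gives $\bar a_v^2\le(p_m/p_{m-1})E[a_v^2\mid\mathcal F_{m-1}]$. Thus $D'_m\le(p_m/p_{m-1})D_m$, and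
$$D_m-D'_m\ge\Big(1-\frac{p_m}{p_{m-1}}\Big)D_m\ge\Big(1-\frac{p_m}{p_{m-1}}\Big)f(m)S_m=(f(m)-f(m-1))S_m .$$

In general the comparison at a fixed level is false. Suppose that, up to null sets, $W_m=\{w_1\in A_m\}$ for $m\ge1$ with $\mu(A_m)$ strictly decreasing, as happens in Section 12. If $\tau=x$, then $x$ is the leftmost leaf below $x_1$, since all leaves below $x_1$ are open together. And $\{\tau=x\}$ says that $X(x_1)\in A_N$ while $X(v)\notin A_N$ for the level-1 vertices $v$ to its left. So $a_x$ is a constant times $\mathbf 1_{W_N}$, which is $\mathcal F_1$-measurable. Hence $\bar a_v=a_v$ a.e. for $|v|\ge2$, and $D_m=D'_m$ for all $m\ge2$. Meanwhile $(f(m)-f(m-1))S_m>0$. What must pay for the later levels appears in $Q$ at the first level.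

The weight provides this bookkeeping. With $\mathbf 1_{W_m}$ replaced by $Y_m$, the contraction factor is $1-t_m$ at every level by Lemma 2. What $Y_m$ removes from $D_m$ is held in reserve, and (6) controls how the reserve passes from one level to the next.

## 8. Splitting $D_m$ into a contracting part and a reserve

With $0/0=0$, let
$$\Psi_m=\sum_{|v|=m}E[a_v^2/Y_m],\qquad \Psi'_m=\sum_{|v|=m}E[\bar a_v^2/Y_{m-1}],$$
$$\Phi_m=D_m-\Psi_m=\sum_{|v|=m}E\big[a_v^2(1-1/Y_m)\mathbf 1_{W_m}\big].$$
Here $\Psi_m$ is the part of $D_m$ that contracts, and $\Phi_m$ is the reserve. Since $Y_m\ge1$ on $W_m$, $\Phi_m\ge0$.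

**Lemma 6.** $\displaystyle\sum_{m=1}^Nt_m\Psi_m\le Q-\Psi_0.$

**Proof.**

**Step 1: contraction.** The purpose is to replace the false comparison of Section 7 by one that holds at each level. Inequality (3) with $a=a_v$, summed over $|v|=m$, gives $\Psi'_m\le(1-t_m)\Psi_m$, that is,
$$t_m\Psi_m\le\Psi_m-\Psi'_m . \tag{8}$$

**Step 2: the reserve.** The purpose is to bound $D'_m-\Psi'_m$ by the reserve of the previous level. Each $\bar a_v$ with $|v|=m$ vanishes off $W_{m-1}$, and $1-1/Y_{m-1}\ge0$ on $W_{m-1}$. So (6), applied at each $u$ with $|u|=m-1$, gives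
$$D'_m-\Psi'_m=\sum_{|v|=m}E\big[\bar a_v^2(1-1/Y_{m-1})\mathbf 1_{W_{m-1}}\big]\le\sum_{|u|=m-1}E\big[a_u^2(1-1/Y_{m-1})\mathbf 1_{W_{m-1}}\big]=\Phi_{m-1}. \tag{9}$$

**Step 3: telescoping.** The purpose is to add the levels so that the reserves cancel. By (8), $\Psi_m=D_m-\Phi_m$ and (9),
$$t_m\Psi_m\le\Psi_m-\Psi'_m=(D_m-\Phi_m)-D'_m+(D'_m-\Psi'_m)\le(D_m-D'_m)+\Phi_{m-1}-\Phi_m .$$
Sum over $1\le m\le N$, using Lemma 5, $\Phi_0=D_0-\Psi_0$ and $\Phi_N\ge0$:
$$\sum_{m=1}^Nt_m\Psi_m\le(Q-D_0)+(D_0-\Psi_0)-\Phi_N\le Q-\Psi_0.\qquad\square$$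

## 9. The energy bound and the limit $N\to\infty$

**Step 1: from $\Psi_m$ to $S_m$.** The purpose is to turn Lemma 6 into a bound on the energy of $\nu_N$. By (2) with $a=a_v$, $\nu_N(v)^2\le2p_mE[a_v^2/Y_m]$ for $|v|=m$. Hence
$$S_m\le\frac2{f(m)}\Psi_m .$$
Also, with $f(m)=R_m^2$ and $R_m-R_{m-1}=t_mR_m$,
$$f(m)-f(m-1)=(R_m-R_{m-1})(R_m+R_{m-1})\le2t_mR_m^2=2f(m)t_m .$$
Multiplying, $(f(m)-f(m-1))S_m\le4t_m\Psi_m$ for $1\le m\le N$.

**Step 2: adding up.** The purpose is to insert the bound $Q\le2P_N$. Since $a_\rho=P_N$ and $Y_0\le2$ are constants, $\Psi_0=P_N^2/Y_0\ge P_N^2/2$. Also $f(0)S_0=P_N^2$. By Lemmas 6 and 4,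
$$f(0)S_0+\sum_{m=1}^N(f(m)-f(m-1))S_m\le P_N^2+4(Q-\Psi_0)\le P_N^2+8P_N-2P_N^2=8P_N-P_N^2 .$$
Divide by $P_N^2$. For $\hat\nu_N(v)=\nu_N(v)/P_N$, and with $P=P(\Gamma;B)\le P_N$,
$$f(0)+\sum_{m=1}^N(f(m)-f(m-1))\sum_{|v|=m}\hat\nu_N(v)^2\le\frac8{P_N}-1\le\frac8P-1 . \tag{10}$$

**Step 3: a limit measure.** The purpose is to produce one measure on $\partial\Gamma$ from the measures $\hat\nu_N$. There are countably many vertices and all values lie in $[0,1]$. So by a diagonal argument there is a subsequence of $N$ along which $\hat\nu_N(v)\to\hat\nu(v)$ for every $v$. For $N>|u|$ we have $\hat\nu_N(\rho)=1$ and $\hat\nu_N(u)=\sum_{v\text{ child of }u}\hat\nu_N(v)$, a finite sum, so $\hat\nu$ inherits both relations. Thus $\hat\nu$ gives a finitely additive function on the algebra generated by the sets of rays through a given vertex. These sets are open and compact, so a countable disjoint union that stays in the algebra is in fact a finite union together with empty sets, and countable additivity on the algebra is automatic.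 By Carathéodory's theorem $\hat\nu$ extends to a Borel probability measure on $\partial\Gamma$ that gives mass $\hat\nu(v)$ to the rays through $v$.

**Step 4: its energy.** The purpose is to pass (10) to the limit. All terms of (10) are nonnegative. For fixed $M$ and $N\ge M$, truncate the sum at $M$, and let $N\to\infty$ along the subsequence. The truncated sum has finitely many terms, so
$$f(0)+\sum_{m=1}^M(f(m)-f(m-1))\sum_{|v|=m}\hat\nu(v)^2\le\frac8P-1 .$$
Let $M\to\infty$. By (4) the left side increases to $I_f(\hat\nu)$, so $I_f(\hat\nu)\le8/P-1$.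

**Step 5: conclusion.** Therefore $\overline{\mathrm{cap}}_f(\Gamma)\ge P/(8-P)$, that is, $8\,\overline{\mathrm{cap}}_f(\Gamma)\ge P\,(1+\overline{\mathrm{cap}}_f(\Gamma))$. This is the first inequality of (5), and the second is immediate. Theorem 3 is proved. $\blacksquare$

## 10. The best constant lies between $2$ and $8$

Let $C^*$ be the least $C$ such that $P(\Gamma;B)\le C\,\overline{\mathrm{cap}}_f(\Gamma)$ always. Theorem 3 gives $C^*\le8$. We show $C^*\ge2$. The exact value is not determined here.

Let $\Gamma$ be the binary tree, $\mu$ uniform on $[0,1]$, and $B=\{\omega:\omega_j\le\frac12\text{ for }j\le N\}$, so $f(n)=2^{\min(n,N)}$. By Cauchy–Schwarz $\sum_{|v|=m}\nu(v)^2\ge2^{-m}$, with equality at all levels for the uniform measure. By (4),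
$$\inf_\nu I_f(\nu)=1+\sum_{m=1}^N2^{m-1}2^{-m}=1+\frac N2,\qquad \overline{\mathrm{cap}}_f(\Gamma)=\frac2{N+2}.$$
On the other side $P(\Gamma;B)=s_N$, where $s_0=1$ and, by conditioning at the two children of the root,
$$s_{n+1}=1-\Big(1-\frac{s_n}2\Big)^2=s_n\Big(1-\frac{s_n}4\Big).$$
The sequence $s_n$ decreases, and its limit $s$ satisfies $s=s-s^2/4$, so $s_n\to0$. Moreover
$$\frac1{s_{n+1}}-\frac1{s_n}=\frac{1/4}{1-s_n/4}\longrightarrow\frac14 .$$
Averaging these differences gives $1/(Ns_N)\to\frac14$, that is, $Ns_N\to4$. The ratio $P/\overline{\mathrm{cap}}_f=s_N(N+2)/2$ tends to $2$.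

## 11. Dependent labels along rays

Let $\{X(v)\}$ take values in a standard Borel space $S$. Suppose that, given all labels at levels $<n$, the labels at level $n$ are independent, and that $X(v)$ with $|v|=n$, $v=v_n$, has conditional law $\kappa_n(X(v_1),\dots,X(v_{n-1});\cdot)$ for probability kernels $\kappa_n$. Level-dependent laws and tree-indexed Markov chains are included. Let $\lambda_n$ be the common law of the first $n$ labels along any ray, and $f(n)=\lambda_n(\pi_n(B))^{-1}$.

**Corollary 7.** In this generality $P(\Gamma;B)\le8\,\overline{\mathrm{cap}}_f(\Gamma)/(1+\overline{\mathrm{cap}}_f(\Gamma))$.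

**Proof.** The plan is to generate the labels from i.i.d. uniform variables. By standard randomization for standard Borel spaces there are Borel maps $g_n:S^{n-1}\times[0,1]\to S$ such that $g_n(s,U)$ has law $\kappa_n(s;\cdot)$ when $U$ is uniform. Take i.i.d. uniform $U(v)$ and set recursively $X(v_n)=g_n(X(v_1),\dots,X(v_{n-1}),U(v_n))$. By induction on the level this realizes the process. Let $G:[0,1]^{\mathbb N}\to\Omega$ and $G_n:[0,1]^n\to S^n$ be the induced maps along a ray, and $\tilde B=G^{-1}(B)$, a Borel set. A ray reads a sequence of $B$ in the labels $X$ exactly when it reads a sequence of $\tilde B$ in the labels $U$. So $A(\Gamma;B)$ for $X$ is $A(\Gamma;\tilde B)$ for $U$.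

If $u\in\pi_n(\tilde B)$ is extended by $\tilde u\in\tilde B$, then $G(\tilde u)\in B$ and its first $n$ coordinates are $G_n(u)$. Thus $\pi_n(\tilde B)\subseteq G_n^{-1}(\pi_n(B))$, a set of Lebesgue measure $\lambda_n(\pi_n(B))$. Hence $\tilde f(n):=\mathrm{Leb}^n(\pi_n(\tilde B))^{-1}\ge f(n)$, and $\overline{\mathrm{cap}}_{\tilde f}(\Gamma)\le\overline{\mathrm{cap}}_f(\Gamma)$. Apply Theorem 3 to $\tilde B$, and use that $c\mapsto8c/(1+c)$ is increasing. $\square$

## 12. Positive capacity does not imply positive probability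

The converse of Theorem 3 fails, even when $B=\bigcap_n\pi_n^{-1}(\pi_n(B))$, that is, when membership in $B$ can be read off the finite prefixes.

Let $S=[0,1]^2$ with uniform measure, write $\omega_n=(s_n,r_n)$, and let
$$B=\{\omega:\ r_n=0\text{ for every }n\ge2\text{ with }ns_1>1\}.$$
A finite sequence that satisfies the conditions with indices $\le n$ can be extended by choosing all later $r_k=0$. So $\pi_n(B)$ is given by the conditions with indices $\le n$, and $B=\bigcap_n\pi_n^{-1}(\pi_n(B))$. Let $n\ge2$. If $s_1\le1/n$, no index $k\le n$ imposes a condition. If $s_1>1/n$, the condition $r_n=0$ is imposed, and it has probability zero. Up to null sets, then, $\pi_n(B)=\{s_1\le1/n\}$, and $f(n)=\max(n,1)$.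

On the binary tree, (4) gives the uniform measure energy $1+\sum_{m\ge2}2^{-m}=\frac32$, so $\overline{\mathrm{cap}}_f(\Gamma)>0$. But almost surely $s(v)>0$ for both children $v$ of the root, and $r(v)\ne0$ for all of the countably many vertices $v\ne\rho$. Then along every ray some $n\ge2$ has $ns_1>1$ while $r_n\ne0$. So $P(\Gamma;B)=0$.

## 13. A two-sided estimate under quasi-independence

With a bound on how much a good prefix can help, the second-moment method for target percolation supplies the missing direction.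

**Proposition 8.** Suppose $B=\bigcap_n\pi_n^{-1}(\pi_n(B))$, $f<\infty$, and for some $M\ge1$ and all $m\le N$,
$$\mu^{N-m}\{u:(w,u)\in\pi_N(B)\}\le M\,\frac{f(m)}{f(N)}\qquad\text{for }\mu^m\text{-a.e. }w\in\pi_m(B). \tag{11}$$
Then $M^{-1}\,\overline{\mathrm{cap}}_f(\Gamma)\le P(\Gamma;B)\le8\,\overline{\mathrm{cap}}_f(\Gamma)$. In particular $P(\Gamma;B)>0$ if and only if $\overline{\mathrm{cap}}_f(\Gamma)>0$.

For instance, for $B=\{\omega_j\in A_j\text{ for all }j\}$ with $\mu(A_j)>0$, as in Section 4, both sides of (11) equal $\mu(A_{m+1})\cdots\mu(A_N)$ when $M=1$. The set in Section 12 satisfies no such bound: for $2\le m\le N$ and $w\in\pi_m(B)$ with $s_1\le1/N$, the left side of (11) is $1$, while $f(m)/f(N)=m/N$.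

**Proof.** The upper bound is Theorem 3.

**Step 1: a second-moment bound at level $N$.** The purpose is to show that open leaves exist with probability bounded below. Prune $\Gamma$ as in Section 5. If no measure has finite energy, the lower bound is trivial. Otherwise let $\nu$ be a probability measure on $\partial\Gamma$ with $I_f(\nu)<\infty$, and put
$$Z=f(N)\sum_{x\in L_N}\nu(x)\mathbf 1\{X[x]\in\pi_N(B)\}.$$
Each $x$ has $\mathbf P(X[x]\in\pi_N(B))=1/f(N)$, so $\mathbf EZ=1$. For $x,y\in L_N$ with $m=|x\wedge y|$ let $h(w)=\mu^{N-m}\{u:(w,u)\in\pi_N(B)\}$ for $w\in S^m$. This vanishes off $\pi_m(B)$, and $\int h\,d\mu^m=1/f(N)$. If $m<N$, then given the common labels the remaining parts of the two paths are independent. If $m=N$, then $x=y$ and $h$ is an indicator, so $h^2=h$. In both cases, by (11),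
$$f(N)^2\,\mathbf P\big(X[x],X[y]\in\pi_N(B)\big)=f(N)^2\int h^2\,d\mu^m\le f(N)^2\,\frac{Mf(m)}{f(N)}\int h\,d\mu^m=Mf(m).$$
Rays through $x$ and $y$ share at least $|x\wedge y|$ edges, and $f$ is nondecreasing. So
$$\mathbf E Z^2\le M\sum_{x,y\in L_N}\nu(x)\nu(y)f(|x\wedge y|)\le M\,I_f(\nu).$$
By Cauchy–Schwarz, $1=(\mathbf E[Z\mathbf 1_{\{Z>0\}}])^2\le\mathbf E Z^2\;\mathbf P(Z>0)$. Hence
$$\mathbf P\big(\exists x\in L_N:\ X[x]\in\pi_N(B)\big)\ge\mathbf P(Z>0)\ge\frac1{M\,I_f(\nu)} .$$

**Step 2: from level $N$ to rays.** The purpose is to identify the limit of these events. They decrease in $N$, since a prefix of a point of $\pi_N(B)$ lies in the earlier projections. They all contain $A(\Gamma;B)$. Conversely, if all of them occur, the vertices $v$ with $X[v]\in\pi_{|v|}(B)$ form an infinite subtree containing the root. By local finiteness and König's lemma it contains a ray. All prefixes read along this ray lie in the projections of $B$, so by $B=\bigcap_n\pi_n^{-1}(\pi_n(B))$ the sequence it reads lies in $B$.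 The intersection is therefore $A(\Gamma;B)$, and $P(\Gamma;B)\ge1/(M\,I_f(\nu))$. Taking the supremum over $\nu$ gives $P(\Gamma;B)\ge M^{-1}\,\overline{\mathrm{cap}}_f(\Gamma)$. $\square$
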